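# Lines through the points of a curve: very general hypersurfaces in homogeneous varieties

We work over $\mathbb C$ throughout. "Very general" means: outside a countable union of proper closed subsets of the parameter space.

## 1. Rank-one multiplication maps and the line they cut out

The proof turns on a small piece of algebra, which we first see on $\mathbb P^n$. Let $y\in\mathbb P^n$. Let $U$ be the space of linear forms vanishing at $y$, let $S$ be the space of all forms of degree $d-1$, and let $V_y$ be the space of forms of degree $d$ vanishing at $y$. Let $\pi:V_y\to\bar N$ be a surjective linear map. Each $s\in S$ gives a linear map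
$$\varphi_s:U\to\bar N,\qquad q\mapsto\pi(sq).$$
These maps form a linear space. Since $S\cdot U=V_y$, their images span $\bar N$ together.

**Lemma 1 (linear spaces of rank-one maps).** Let $\mathcal L\subset\operatorname{Hom}(U,\bar N)$ be a linear space of maps of rank $\le1$ whose images together span a space of dimension $\ge2$. Then all nonzero elements of $\mathcal L$ have the same kernel.

*Proof.* Write a nonzero element as $\alpha\otimes\nu$ with $\alpha\in U^*$, $\nu\in\bar N$. If $\alpha\otimes\nu$ and $\alpha'\otimes\nu'$ are nonzero elements of $\mathcal L$, their sum has rank $\le1$, so $\alpha\parallel\alpha'$ or $\nu\parallel\nu'$. Choose two elements with $\nu\nparallel\nu'$, which is possible by hypothesis. Then $\alpha\parallel\alpha'$. A third nonzero element $\alpha''\otimes\nu''$ with $\alpha''\nparallel\alpha$ would satisfy $\nu''\parallel\nu$ and $\nu''\parallel\nu'$, hence $\nu''=0$, which is absurd. So every $\alpha''$ is proportional to $\alpha$. $\square$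

Suppose now that all $\varphi_s$ have rank $\le1$ and $\dim\bar N\ge2$. There is a common kernel, a hyperplane $K\subset U$. The linear forms in $K$ cut out a line $L$ through $y$. Moreover *$\bar N$ sees only the restriction to $L$*. To check this, choose $u\in U\setminus K$ and a linear form $p$ with $p(y)\ne0$. Every form of degree $d$ is a combination of the $p^{d-a}u^a$, $0\le a\le d$, plus an element of $KS$. It vanishes on $L$ only if it lies in $KS$, because $p,u$ are coordinates on $L$. And $\pi(KS)=0$. So $\bar N$ is a quotient of the space $H^0(L,\mathcal O(d))_y$ of binary forms of degree $d$ vanishing at $y$.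

If $\mathbb P^n$ is replaced by a subvariety $A$, the line $L$ lives a priori only in the ambient projective space. Try a smooth quadric $A=Q$, with $U,S,V_y$ now spaces of sections on $Q$. Write $e_a=\pi(p^{d-a}u^a)$, $1\le a\le d$; these span $\bar N$. If $L\not\subset Q$, the equation of $Q$ restricts to $L$ as $\beta pu+\gamma u^2\ne0$ (no $p^2$-term, as $y\in Q$). So on $Q$ the element $\beta pu+\gamma u^2$ lies in $K\cdot H^0(\mathcal O(1))$. Multiplying by $p^{d-1-a}u^{a-1}$ gives $\beta e_a+\gamma e_{a+1}=0$ for $1\le a\le d-1$. If $\gamma\ne0$, all $e_a$ are multiples of $e_1$; if $\gamma=0$, only $e_d$ can be nonzero. Hence $\dim\bar N\le1$, a contradiction. So $L\subset Q$. Lemma 4 below says that the same happens on every rational homogeneous variety.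

What is this for? Let $f:Y\to X$ be the normalization of a curve on a hypersurface $X\subset A$, and suppose that the curve moves along whenever $X$ moves among all hypersurfaces of its class. Then the fibers of the normal sheaf of $f$ are quotients of the spaces $V_{f(y)}$, and the degree of this sheaf controls the genus of $Y$. Either the maps $\varphi_s$ have large rank, and then this degree is not very negative; or they have rank one, and then through every point $f(y)$ there is a line $L_y\subset A$ on which the normal sheaf can be computed. This dichotomy bounds genera of curves from below.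

## 2. Algebraic hyperbolicity and the bound $d_i\ge\dim A-a_i-3$

**Definition.** A complex projective variety $X$ is *algebraically hyperbolic* if for some ample divisor $H$ there is a real $\epsilon>0$ such that every integral curve $C\subset X$ satisfies $2g(C)-2\ge\epsilon\deg_H(C)$, where $g(C)$ is the geometric genus.

A smooth curve is algebraically hyperbolic exactly when its genus is at least $2$; a variety containing a curve of geometric genus $\le1$ is not. The choice of $H$ does not matter: if $H,H'$ are ample then $cH-H'$ is ample for large $c$, so $\deg_{H'}\le c\deg_H$ on all curves.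

**The setting.** $A$ is a smooth complex projective variety embedded in $\mathbb P^{N_1}\times\cdots\times\mathbb P^{N_m}$; the pull-backs $H_1,\dots,H_m$ of the hyperplane classes form a free basis of $\operatorname{Pic}(A)$; an algebraic group acts transitively on $A$. Write $K_A=\sum a_iH_i$; for $\mathbb P^n$ one has $a_1=-(n+1)$. For positive integers $d_i$, let $X\subset A$ be a very general member of $|d_1H_1+\dots+d_mH_m|$. The question, from Lucas Mioranci, "Algebraic hyperbolicity of very general hypersurfaces in homogeneous varieties", arXiv:2307.10461 (2023), is whether $\dim A\ge5$ and $d_i\ge\dim A-a_i-3$ for all $i$ imply that $X$ is algebraically hyperbolic. This is known for $A=\mathbb P^n$ and $A=\mathbb P^p\times\mathbb P^q$ (with $\dim A\ge5$). For $\dim A\le4$ the bound does not suffice in general: counterexamples occur for $\mathbb P^2\times\mathbb P^2$, $\mathbb P^2\times\mathbb P^1\times\mathbb P^1$, $\mathbb P^1\times\mathbb P^1\times\mathbb P^1$ and $\mathbb P^2\times\mathbb P^1$.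

**Theorem A.** If $\dim A\ge5$ and $d_i\ge\dim A-a_i-3$ for all $i$, then the very general $X\in|\sum d_iH_i|$ is algebraically hyperbolic.

So the answer is yes. Some cases by hand show where the numbers come from.

*Projective space.* For $A=\mathbb P^n$ the bound reads $d\ge2n-2$. Lines in $\mathbb P^n$ form a family of dimension $2n-2$, and containing a given line is $d+1$ conditions on a form of degree $d$. So the bound says exactly that a dimension count excludes lines on the general $X$. We shall see that this is so on every $A$.

*Threefolds.* For $\mathbb P^1\times\mathbb P^1\times\mathbb P^1$ the bound is $d_i\ge2$. A surface of class $(2,2,2)$ is fibered over the first $\mathbb P^1$ in curves of bidegree $(2,2)$ on $\mathbb P^1\times\mathbb P^1$, of arithmetic genus $1$; so it is not hyperbolic. For $\mathbb P^2\times\mathbb P^1$ the bound is $(3,2)$, and a surface of this class is fibered in plane cubics.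

*Fourfolds.* For $\mathbb P^2\times\mathbb P^2$ the bound is $(4,4)$. The fibers of $X$ over the second factor are plane quartics, given by a map $\mathbb P^2\to\mathbb P^{14}$ with $15$ quartic forms as coordinates. For general $X$ these have no common zero, so the map is finite and its image is a surface. The closure of the locus of quartics with two nodes has dimension $14-6+4=12$, so the surface meets it. A curve in this closure is a limit of curves of geometric genus $1$, so by semistable reduction its components have geometric genus $\le1$. For $\mathbb P^2\times\mathbb P^1\times\mathbb P^1$ with $(4,3,3)$ the same argument works with the map from $\mathbb P^1\times\mathbb P^1$ given by forms of bidegree $(3,3)$.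

In the proof, $\dim A\ge5$ enters through $r:=\dim A-2\ge3$, the rank of the normal sheaf of a curve in $X$.

## 3. Weights, lines and quadratic equations on $A$

Put $n=\dim A$; we assume $n\ge5$ until Section 11, although Lemmas 2–4 use only $d_i\ge1$.

### 3.1 The group

*This step identifies $A$ with a quotient $G/P$.* The identity component of the given group acts transitively because $A$ is connected. Since $\operatorname{Pic}(A)$ is finitely generated, $\operatorname{Alb}(A)=0$. So by the theorem of Borel–Remmert $A$ is rational homogeneous, and $\operatorname{Aut}^0(A)$ is a connected linear algebraic group acting transitively. Its radical has a fixed point (Borel's fixed point theorem). The fixed locus of a normal subgroup is stable under the whole group, so the radical acts trivially. Thus $\operatorname{Aut}^0(A)$ is semisimple. Let $G$ be its universal cover. Then $A=G/P=\prod_sG_s/P_s$ over the simple factors of $G$, the group $G$ acts with finite kernel, and all line bundles are $G$-linearized.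

The Lie algebra of $\operatorname{Aut}^0(G_s/P_s)$, acting on $A$ through this factor, commutes with all $\mathfrak g_t$, $t\ne s$, so it lies in $\mathfrak g_s$. Hence $G_s$ is the universal cover of $\operatorname{Aut}^0(G_s/P_s)$. In particular a factor $\mathbb P^k$ has $G_s=SL_{k+1}$, and a factor that is a quadric $Q^k$, $k\ge3$, has $G_s=Spin_{k+2}$.

Recall that $\operatorname{Pic}(A)$ has a basis $\omega_1,\dots,\omega_m$ (fundamental weights of the marked nodes) such that a class is globally generated iff its coefficients are $\ge0$, and ample, equivalently very ample, iff they are $\ge1$. There are Schubert curves $L_i$ with $\omega_j\cdot L_i=\delta_{ij}$.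

### 3.2 Reduction to $H_i=\omega_i$

*The given basis need not be $(\omega_i)$; for instance $(1,0),(1,1)$ is a basis of globally generated classes on $\mathbb P^1\times\mathbb P^1$. This step shows that we may assume it is.* Write $H_i=\sum_kc_{ik}\omega_k$. Then $c_{ik}\ge0$ because $H_i$ is globally generated, and no column of the invertible matrix $(c_{ik})$ is zero. Let $D=\sum d_iH_i$. If $d_i+a_i\ge n-3$ for all $i$, then $D+K_A-(n-3)\sum_iH_i$ is a nonnegative combination of the $H_i$. So the coefficients of $D+K_A$ in the basis $\omega$ are at least $(n-3)\sum_ic_{ik}\ge n-3$, and those of $D$ are $\ge1$. Hence the hypothesis holds in the basis $\omega$ too, with the same linear system $|D|$, and hyperbolicity does not depend on the ample class. **From now on $H_i=\omega_i$.** Put $\iota_i=-a_i=-K_A\cdot L_i$. We shall prove the following, which implies Theorem A because $\sum H_i$ is ample.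

**Theorem B.** Let $n\ge5$, $H_i=\omega_i$, $d_i+a_i\ge n-3$ for all $i$, and $d_{\max}=\max d_i$. For very general $X\in|\sum d_iH_i|$, every integral curve $C\subset X$ satisfies
$$2g(C)-2\ \ge\ \frac1{d_{\max}}\max_i(H_i\cdot C)\ \ge\ \frac1{m\,d_{\max}}\sum_iH_i\cdot C .$$

### 3.3 Notation, and lines of type $i$

Put $E=\mathcal O_A(D)$, $V=H^0(E)$, $S_i=H^0(E-H_i)$, $V_i=H^0(H_i)^*$, so that $A\subset\prod\mathbb P(V_i)$ and $H^0(H_i)$ is the space of linear forms on $\mathbb P(V_i)$. A subscript $y$ denotes sections vanishing at $y$. With $r=n-2\ge3$ the hypothesis reads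
$$d_i+a_i\ \ge\ r-1\qquad\text{for all }i.\tag{1}$$

**Definition.** A *line of type $i$* is a curve in $A$ with $H_i$-degree $1$ and $H_j$-degree $0$ for $j\ne i$, that is, a line in $\mathbb P(V_i)$ times a point.

For example, in $\mathbb P^2\times\mathbb P^3$ the lines of type $1$ are $\ell\times\{q\}$ with $\ell\subset\mathbb P^2$ a line. In the variety of flags (point $\in$ line) of $\mathbb P^2$, embedded in $\mathbb P^2\times\mathbb P^{2*}$, a line of type $1$ is obtained by fixing the line of the flag and letting the point move on it.

Let $A^{(i)}$ be the image of $A$ under $\sum_{j\ne i}H_j$, and $\Gamma_i$ a fiber of $A\to A^{(i)}$. It is homogeneous and connected, with $\operatorname{Pic}(\Gamma_i)=\mathbb ZH_i$ and $K_{\Gamma_i}=K_A|_{\Gamma_i}=-\iota_iH_i$. By Kobayashi–Ochiai $\iota_i\le\dim\Gamma_i+1$, with equality iff $\Gamma_i$ is a projective space, and $\iota_i=\dim\Gamma_i$ iff $\Gamma_i$ is a quadric. Also $\iota_i\ge2$, since $T_A|_{L_i}$ is globally generated and contains $T_{L_i}$, of degree $2$, with globally generated quotient. So by (1), $d_i\ge n-3+\iota_i\ge n-1=r+1\ge4$.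

Let $L$ be a line of type $i$. Since $T_A|_L$ is globally generated, so is $N_{L/A}$, of degree $\iota_i-2$ and rank $n-1$. Hence $H^1(N_{L/A})=0$, and the scheme $\Lambda_i$ of lines of type $i$ is smooth and projective, of pure dimension
$$\ell_i=h^0(N_{L/A})=n-3+\iota_i .$$
As $N_{L/A}$ is a subbundle of the normal bundle of $L$ in $\prod\mathbb P(V_j)$, whose summands have degree $\le1$, we get $N_{L/A}\cong\mathcal O(1)^{\iota_i-2}\oplus\mathcal O^{n+1-\iota_i}$.

The map $V\to H^0(L,E)=H^0(\mathcal O_{\mathbb P^1}(d_i))$ is surjective; products of sections of the $H_j$ already suffice. So $\{(\Phi,L):\Phi|_L=0\}$ has dimension $\dim V-(d_i+1)+\ell_i$. The hypothesis $d_i+a_i\ge n-3$ says exactly $d_i\ge\ell_i$. So this dimension is less than $\dim V$, and *the general $X$ contains no line of any type.*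

**Equivariance principle.** If a connected group acts transitively on $T$, and $S\ne\emptyset$ is a smooth variety (possibly reducible) with an equivariant map $S\to T$, then $S\to T$ is smooth and surjective. Indeed, the image is stable, so it is $T$; by generic smoothness the map is smooth over a nonempty open set; translate.

### 3.4 Sections and quadratic equations

*These two lemmas supply the facts on sections that the construction of Section 1 needs: products generate, and $A$ is cut out by quadratic relations.*

**Lemma 2.** (a) $H^0(\lambda)\otimes H^0(\mu)\to H^0(\lambda+\mu)$ is surjective for $\lambda,\mu\ge0$. (b) With $U_i=H^0(H_i)_y$ we have $V_y=\sum_iS_iU_i$.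

*Proof.* (a) The image is a nonzero submodule of a module that is irreducible by Borel–Weil. (b) Choose $p_i\in H^0(H_i)$ with $p_i(y)\ne0$, so $H^0(H_i)=\mathbb Cp_i\oplus U_i$. By (a), $V$ is spanned by products of $d_i$ sections of $H_i$ for all $i$. Expanding, $V=\mathbb C\prod p_i^{d_i}+\sum S_iU_i$. The second term vanishes at $y$, and $\prod p_i^{d_i}$ does not. $\square$

**Lemma 3.** A point $([v_i])\in\prod\mathbb P(V_i)$ lies in $A$ iff for all $i\le j$ all elements of $\ker(H^0(H_i)\otimes H^0(H_j)\to H^0(H_i+H_j))$ vanish on $v_i\otimes v_j$.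

For instance, for a quadric the relevant relation has type $(1,1)$; for the flag variety in $\mathbb P^2\times\mathbb P^{2*}$ the relation $\sum x_ky_k=0$ has type $(1,2)$.

*Proof.* "Only if" is clear. For "if", let $\lambda_i$ be the highest weight of $V_i$. Dualizing the surjection of Lemma 2(a), the condition says $v_i\otimes v_j\in V(\lambda_i+\lambda_j)\subset V_i\otimes V_j$.

*First, we pass to one tensor.* Let $C$ be the Casimir element, acting on $V(\mu)$ by $(\mu,\mu+2\rho)$, and define $\Omega$ on tensor products by $2\Omega=C-C\otimes1-1\otimes C$. On $V(\lambda_i+\lambda_j)$ it acts by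
$$\tfrac12\bigl[(\lambda_i+\lambda_j,\lambda_i+\lambda_j+2\rho)-(\lambda_i,\lambda_i+2\rho)-(\lambda_j,\lambda_j+2\rho)\bigr]=(\lambda_i,\lambda_j),$$
so $\Omega(v_i\otimes v_j)=(\lambda_i,\lambda_j)v_i\otimes v_j$. Put $\lambda=\sum\lambda_i$ and $v=\bigotimes v_i$. On a product of several factors, $C$ is the sum of the Casimirs of the factors plus $2\Omega$ over all pairs of factors. Hence
$$Cv=\Bigl[\sum_i(\lambda_i,\lambda_i+2\rho)+2\sum_{i<j}(\lambda_i,\lambda_j)\Bigr]v=(\lambda,\lambda+2\rho)\,v .$$
On $v\otimes v$ there are also the cross pairs, contributing $2\sum_{i,j}(\lambda_i,\lambda_j)=2(\lambda,\lambda)$; the total eigenvalue is $2(\lambda,\lambda+2\rho)+2(\lambda,\lambda)=(2\lambda,2\lambda+2\rho)$. A constituent $V(\mu)$ of $\bigotimes V_i$ with $\mu<\lambda$ has strictly smaller eigenvalue, because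
$$(\lambda+\rho,\lambda+\rho)-(\mu+\rho,\mu+\rho)=(\lambda-\mu,\lambda+\mu+2\rho)>0:$$
here $\lambda-\mu$ is a nonzero sum of positive roots and $\lambda+\mu+2\rho$ is strictly dominant. Since $V(\lambda)$ occurs once, $v\in V(\lambda)$. In the same way $v\otimes v\in V(2\lambda)$.

*Second, we show (Lichtenstein's theorem) that $\mathcal Z=\{[v]\in\mathbb P(V(\lambda)):v\otimes v\in V(2\lambda)\}$ is the orbit $O$ of the highest weight line $[v_\lambda]$.* $\mathcal Z$ is a closed $G$-stable subscheme containing $O$. Its tangent space at $[v_\lambda]$ consists of the classes of $w$ with $v_\lambda\otimes w+w\otimes v_\lambda\in V(2\lambda)$. It is stable under the maximal torus, so let $w$ be such a weight vector, of weight $\mu\ne\lambda$. Write $\Omega=\Omega_{\mathfrak h}+\sum_{\alpha>0}c_\alpha(e_\alpha\otimes f_\alpha+f_\alpha\otimes e_\alpha)$. On $V(2\lambda)\subset V(\lambda)\otimes V(\lambda)$ the operator $\Omega$ is $(\lambda,\lambda)$. Compare the components whose first factor has weight $\lambda$ in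
$$\Omega(v_\lambda\otimes w+w\otimes v_\lambda)=(\lambda,\lambda)(v_\lambda\otimes w+w\otimes v_\lambda).$$
We have $e_\alpha v_\lambda=0$; the terms $f_\alpha v_\lambda\otimes e_\alpha w$ have first weight $\lambda-\alpha$; and $\Omega_{\mathfrak h}(w\otimes v_\lambda)$ has first weight $\mu$. So, with $[\cdot]_\lambda$ the component of weight $\lambda$,
$$(\lambda,\mu)\,v_\lambda\otimes w+\sum_{\alpha>0}c_\alpha[e_\alpha w]_\lambda\otimes f_\alpha v_\lambda=(\lambda,\lambda)\,v_\lambda\otimes w .$$
Each $[e_\alpha w]_\lambda$ is a multiple of $v_\lambda$. As $|\mu|\le|\lambda|$ and $\mu\ne\lambda$, we have $(\lambda,\mu)<(\lambda,\lambda)$. So $w$ is a combination of the $f_\alpha v_\lambda$, hence $w\in\mathfrak gv_\lambda$. Thus $\mathcal Z$ and $O$ have the same tangent space at $[v_\lambda]$, so $\mathcal Z$ is smooth there of dimension $\dim O$, and $O$ is open in $\mathcal Z$. If the closed $G$-stable set $\mathcal Z\setminus O$ were nonempty it would contain a closed orbit. But a closed orbit in $\mathbb P(V(\lambda))$ contains a line fixed by a Borel subgroup, which is the highest weight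 line; so $O$ is the only one. Hence $\mathcal Z=O$.

Finally, $A\subset\prod\mathbb P(V_i)$ is a closed orbit, so it contains a Borel-fixed point, which is the tuple of highest weight lines. Hence its Segre image is $O$. We showed that $[v]\in\mathcal Z=O$, and the Segre map is injective; so $([v_i])\in A$. $\square$

### 3.5 The line lies in $A$

**Lemma 4.** Let $y\in A$, and let $V_y\to\bar N$ be a surjection with $\dim\bar N\ge2$ that kills $S_jU_j$ for $j\ne1$ and $KS_1$ for a hyperplane $K\subset U_1$. Let $L\subset\mathbb P(V_1)$ be the line cut out by $K$. Then $L\times\{(y_j)_{j\ge2}\}\subset A$, a line of type $1$ through $y$, and $\ker(V_y\to\bar N)$ contains every section of $E$ vanishing on this line.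

*Proof.* Let $u\in U_1$ span $U_1/K$, choose $p_j\in H^0(H_j)$ with $p_j(y)\ne0$, and put $p=p_1$, $P=\prod_{j\ge2}p_j^{d_j}$. Expanding products as in Lemma 2,
$$V=\langle p^{d_1-a}u^aP\rangle_{0\le a\le d_1}+KS_1+\sum_{j\ge2}S_jU_j .$$
Only $p^{d_1}P$ does not vanish at $y$. So $\bar N$ is spanned by the images $e_a$ of $p^{d_1-a}u^aP$, $1\le a\le d_1$. Suppose the line is not contained in $A$. By Lemma 3 some relation of type $(i,j)$ does not vanish identically on it. If $i,j\ge2$ it does vanish, because $y\in A$. Two types remain.

*Type $(1,j)$, $j\ge2$.* Modulo $K$ and $U_j$ the relation is $(\alpha p+\beta u)p_j\ne0$, and $\alpha=0$ because it vanishes at $y$. So in $H^0(H_1+H_j)$ we have $up_j\in K\,H^0(H_j)+H^0(H_1)\,U_j$. Multiplying by $p^{d_1-a}u^{a-1}P/p_j$ shows $p^{d_1-a}u^aP\in KS_1+S_jU_j$, i.e. $e_a=0$ for all $a\ge1$. Then $\bar N=0$, a contradiction.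

*Type $(1,1)$.* Modulo $K$ it is $\beta pu+\gamma u^2\ne0$, with no $p^2$-term since it vanishes at $y$. Multiplying by $p^{d_1-1-a}u^{a-1}P$ gives $\beta e_a+\gamma e_{a+1}=0$ for $1\le a\le d_1-1$. So $\dim\bar N\le1$ as in Section 1, a contradiction.

So the line lies in $A$. All elements of $KS_1+\sum_{j\ge2}S_jU_j$ vanish on it. An element of $V$ restricts to it as $\sum c_ap^{d_1-a}u^aP$; if it vanishes there, all $c_a=0$ and it lies in $KS_1+\sum_{j\ge2}S_jU_j$, which is killed by $V_y\to\bar N$. $\square$

## 4. A family of curves with tangent space $V$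

*Purpose of this section: if Theorem B fails, we build a family of bad curves parametrized by a variety étale over $V$ and acted on by $G$, and describe the normal sheaf of a member.*

Let $V^\circ\subset V$ be the nonempty open set of $\Phi$ with $X_\Phi$ smooth and containing no lines of any type. Let $\tilde G=G\times\mathbb C^*$, with $\mathbb C^*$ scaling $V$ and acting trivially on $A$.

### 4.1 Finite stabilizers on $V^\circ$

*We need this to compute the dimension of the family.* The coefficients of $K_A+D$ are $\ge n-3>0$, so $K_A+D$ and $K_X=(K_A+D)|_X$ are ample. By Akizuki–Nakano vanishing (for $\mathcal L$ ample on a smooth projective $Z$, $H^q(\Omega_Z^p\otimes\mathcal L^{-1})=0$ if $p+q<\dim Z$), for $\Phi\in V^\circ$ and $X=X_\Phi$,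
$$H^0(T_X)=H^0(\Omega_X^{n-2}\otimes K_X^{-1})=0,\qquad H^0(T_A(-X))=H^0(\Omega_A^{n-1}\otimes(K_A+D)^{-1})=0 .$$
Let $\xi\in\mathfrak g$ with $\xi\Phi\in\mathbb C\Phi$. On $X$ we have $d\Phi(\xi_A)=-\xi\Phi=0$, so the vector field $\xi_A$ is tangent to $X$. By the first vanishing it vanishes on $X$, by the second it is $0$, so $\xi=0$. If $(\xi,c)$ in the Lie algebra of $\tilde G$ kills $\Phi$, then $\xi=0$ and then $c=0$. So stabilizers in $\tilde G$ of points of $V^\circ$ are finite.

### 4.2 The set $\mathcal C$

*This reduces Theorem B to a statement on one numerical type at a time.* Fix $g$ and $h=(h_1,\dots,h_m)$ with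
$$2g-2<\frac1{d_{\max}}\max_ih_i .$$
Integral curves in $A$ with $H_i$-degrees $h_i$ have bounded arithmetic genus, so they are parametrized by a quasi-projective scheme $\mathcal H$, open in a finite union of Hilbert schemes. Over a dense open subset of each component of $\mathcal H_{\rm red}$ (and, inductively, of the complement) the universal curve has a simultaneous normalization, so "geometric genus $g$" is a constructible condition. Thus
$$\mathcal C=\{(\Phi,C):\Phi\in V^\circ,\ C\subset X_\Phi,\ C\in\mathcal H\text{ of genus }g\}$$
is a constructible $\tilde G$-stable subset of $V^\circ\times\mathcal H$. There are countably many pairs $(g,h)$. So Theorem B follows once we show that $\mathcal C$ does not dominate $V$. **From here on we suppose that it does**, and seek a contradiction.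

### 4.3 The family $\mathcal U$

*We cut $\mathcal C$ down to dimension $\dim V$ without losing the group action.* Some irreducible component of the closure of $\mathcal C$ dominates $V$. It is stable under the connected group $\tilde G$, and $\mathcal C$ contains a dense open part of it. The interior $Z$ of $\mathcal C$ in this component is an irreducible $\tilde G$-variety with an equivariant dominant map $Z\to V^\circ$. By Rosenlicht's theorem there are nonempty $\tilde G$-stable open sets $V_0\subset V^\circ$ and $Z_0\subset Z$, with $Z_0$ lying over $V_0$, that have geometric quotients. The map $Z_0/\tilde G\to V_0/\tilde G$ is dominant. Choose an irreducible locally closed $B'\subset Z_0/\tilde G$ that dominates $V_0/\tilde G$ and is generically finite over it. Let $\mathcal U$ be a component, dominating $B'$, of the (reduced) preimage of $B'$ in $Z_0$. It is $\tilde G$-stable, and its nonempty fibers over $B'$ are single orbits, of dimension $\dim\tilde G$ by 4.1. Hence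
$$\dim\mathcal U=\dim B'+\dim\tilde G=\dim V_0/\tilde G+\dim\tilde G=\dim V .$$
The image of $\mathcal U$ in $V_0$ is $\tilde G$-stable with dense image in $V_0/\tilde G$. This last image is constructible, so it contains a nonempty open set, whose preimage in $V_0$ consists of full orbits in the image of $\mathcal U$. So $\mathcal U$ dominates $V$. After shrinking to a $\tilde G$-stable open subset, $\mathcal U$ is smooth and étale over $V$; in particular $T_u\mathcal U=V$.

Let $\mathcal Y$ be the normalization of the universal curve over $\mathcal U$; $\tilde G$ acts on it. Being normal, $\mathcal Y$ is singular in codimension $\ge2$, so its singular locus does not dominate $\mathcal U$. By generic smoothness, after a $\tilde G$-stable shrinking of $\mathcal U$, $\mathcal Y\to\mathcal U$ is smooth; and after another, the locus where the normalization is not an isomorphism contains no whole curve $C_u$. Then each fiber $Y_u$ is a smooth curve, finite over $C_u$ and isomorphic to it over a dense open subset. Every component of $Y_u$ surjects onto $C_u$, so there is only one, and $Y_u$ is the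 normalization of $C_u$, of genus $g$. We obtain a $\tilde G$-equivariant map $f:\mathcal Y\to A$ with fibers $f_u:Y_u\to X_{\Phi_u}$.

### 4.4 The normal sheaf

*This step turns the deformation theory into a surjection from a bundle with fibers $V_{f(y)}$.* Fix $u$ and write $Y,f,\Phi,X$. Put $N_{f,A}=\operatorname{coker}(T_Y\to f^*T_A)$ and $N_{f,X}=\operatorname{coker}(T_Y\to f^*T_X)$. Then
$$0\to N_{f,X}\to N_{f,A}\xrightarrow{\,d\Phi\,}f^*E\to0$$
is exact. Lifting tangent vectors of $\mathcal U$ locally to $\mathcal Y$ and applying $df$ gives a linear map $\lambda:V=T_u\mathcal U\to H^0(N_{f,A})$, independent of the lifts because two of them differ by a section of $T_Y$. Differentiating $\Phi_u(f_u(y))=0$ gives $d\Phi(\lambda(v))=-v|_Y$. By equivariance, $\lambda(\xi\Phi)=[\xi_A|_Y]$ for $\xi\in\mathfrak g$. Since $\mathfrak g$ generates $T_A$, the map $V\otimes\mathcal O_Y\to N_{f,A}$ is surjective. Let $M=\ker(V\otimes\mathcal O_Y\to f^*E)$, a bundle with fibers $V_{f(y)}$. Compare the sequences $0\to M\to V\otimes\mathcal O_Y\to f^*E\to0$ and the one above: the right vertical map is $-1$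 and the middle one is surjective, so by the snake lemma $M\to N_{f,X}$ is surjective.

Let $N=N_{f,X}/\text{torsion}$, of rank $r=n-2$. From $\deg N_{f,X}=-K_X\cdot Y+2g-2$ we get
$$2g-2=\deg N_{f,X}+K_X\cdot Y\ \ge\ \deg N+\sum_i(d_i+a_i)h_i .\tag{2}$$

Let $M_i=\ker(H^0(H_i)\otimes\mathcal O_Y\to f^*H_i)$, with fibers $U_i=H^0(H_i)_{f(y)}$ and degree $-h_i$. (For a line $Y\subset\mathbb P^n$ this is $\mathcal O(-1)\oplus\mathcal O^{n-1}$.) Each $s\in S_i$ gives maps $M_i\xrightarrow{\cdot s}M\to N$. By Lemma 2(b), $\bigoplus_iS_i\otimes M_i\to M$ is surjective, hence so is $\bigoplus_iS_i\otimes M_i\to N$.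

## 5. Counting degrees with the kernel bundles

**Lemma 5.** Let $\mathcal P$ be a torsion-free sheaf on $Y$ and $M_{i_1}\oplus\dots\oplus M_{i_c}\to\mathcal P$ a generically surjective map. Then $\deg\mathcal P\ge-\sum_kh_{i_k}$. Any quotient of $M_i$ has degree $\ge-h_i$.

*Proof.* The kernel is a subsheaf of a trivial bundle, so its degree is $\le0$. The image thus has degree $\ge-\sum h_{i_k}$, and it has full rank in $\mathcal P$. The second statement is the same computation. $\square$

Order the indices once and for all so that $h_1=\max h_i$; it is $>0$. Put $\sigma=\sum_{j\ge2}h_j$, $\eta=\bigotimes_{j\ge2}f^*H_j^{d_j}$ and $|\eta|=\deg\eta$, so $0\le|\eta|\le d_{\max}\sigma$. For $s\in S_1$ let $\varphi_s$ denote the induced map from $M_1$ to $N$ or to a quotient of $N$. "Rank" means generic rank.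

The sensible first attempt is to generate $N$ generically by few maps from the $M_i$. Each new map can be chosen to raise the rank by at least one, so $r$ maps suffice. If all come from $M_1$, then $\deg N\ge-rh_1$, while (1) and (2) give $2g-2\ge\deg N+(r-1)(h_1+\sigma)$. The result is
$$2g-2\ge-h_1+(r-1)\sigma,$$
which is useless for $m=1$. We are short by a little more than one $h_1$. If a single map $\varphi_s:M_1\to N$ has rank $\ge3$, then $r-2$ maps suffice and $2g-2\ge h_1$, which is plenty. So the attempt stops when the maps $\varphi_s$ have rank one, or when rank two brings one saved map where two are needed. This is the situation of Section 1: rank-one maps define a line through each point of the curve.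

## 6. The scroll of lines along the curve

For a rank-$2$ bundle $\mathcal F$ let $\mu_{\max}(\mathcal F)\ge\mu_{\min}(\mathcal F)$ be the slopes of its Harder–Narasimhan filtration: both are $\frac12\deg\mathcal F$ if $\mathcal F$ is semistable; otherwise they are the degrees of the maximal destabilizing line subbundle and of its quotient. On $\mathbb P^1$, for $\mathcal O(a)\oplus\mathcal O(b)$ with $a\ge b$, they are $a$ and $b$.

**Lemma 6 (scroll).** Let $\bar N$ be a torsion-free quotient of $N$ of rank $\rho\ge2$ that kills the images of $S_j\otimes M_j$ for $j\ge2$, and such that $\varphi_s:M_1\to\bar N$ has rank $1$ for general $s\in S_1$. Let $\mathcal K=\ker(M_1\to\bar N\otimes S_1^*)$, $Q=M_1/\mathcal K$, $\mathcal F=(H^0(H_1)\otimes\mathcal O_Y)/\mathcal K$. Then: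

1. $Q$ is a line bundle, $\varphi_s(M_1)\cong Q$ for general $s$, and $0\to Q\to\mathcal F\to f^*H_1\to0$ is exact. $\mathcal F$ is a globally generated rank-$2$ bundle; put $\delta=\deg\mathcal F\ge0$, so $\deg Q=\delta-h_1$. The fibers of $\mathbb P(\mathcal F)\to Y$ are lines $L_y\subset A$ of type $1$ with $f(y)\in L_y$.
2. $\bar N$ is a quotient of $Q\otimes Sym^{d_1-1}\mathcal F\otimes\eta$. In particular $\deg\bar N\ge\rho(\delta-h_1)$.
3. Let $x=\mu_{\max}(\mathcal F)\ge\tau=\mu_{\min}(\mathcal F)$. Then $\tau\ge0$, $x+\tau=\delta$, and
$$\deg\bar N\ge\rho(\delta-h_1)+\rho|\eta|+\sum_{i=0}^{\rho-1}\bigl(ix+(d_1-1-i)\tau\bigr).$$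
4. $\Phi$ defines a nowhere vanishing section of $Q\otimes Sym^{d_1-1}\mathcal F\otimes\eta$, and $h_1-\delta\le(d_1-1)x+|\eta|$; hence $h_1\le d_1\delta+|\eta|\le d_{\max}(\delta+\sigma)$.

To picture $\mathcal F$: for the twisted cubic $Y\subset\mathbb P^3$ with $L_y$ its tangent lines, $\mathcal F$ is the bundle of first-order principal parts of $\mathcal O_{\mathbb P^1}(3)$, i.e. $\mathcal O(2)\oplus\mathcal O(2)$. Here $\delta=4$, $h_1=3$, and $Q=\Omega_{\mathbb P^1}(3)=\mathcal O(1)$ has degree $\delta-h_1=1$.

*Proof of 1 (construct the lines).* Since rank $\le1$ is a closed condition, every $\varphi_s$ has rank $\le1$. At general $y$ the maps $\varphi_s(y):U_1\to\bar N_y$ form a linear space of maps of rank $\le1$. Their joint image is $\bar N_y$, of dimension $\rho\ge2$, because $\bar N$ is generated by $S_1\otimes M_1$. By Lemma 1 they have a common kernel hyperplane; so $M_1\to\bar N\otimes S_1^*$ has rank $1$. Thus $Q$, a subsheaf of $\bar N\otimes S_1^*$, is torsion-free of rank $1$, hence a line bundle, and $\mathcal K$ is a subbundle of $M_1$ of corank $1$. For general $s$ the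 nonzero map $\varphi_s$ factors through an injection $Q\to\bar N$. The exact sequence follows from $\mathcal K\subset M_1\subset H^0(H_1)\otimes\mathcal O_Y$. At every $y$ the surjection $V_{f(y)}\to\bar N_y$ kills $S_jU_j$ ($j\ge2$) and $\mathcal K_yS_1$, so Lemma 4 applies: the line $L_y$ cut out by $\mathcal K_y$, times $(f(y)_j)_{j\ge2}$, lies in $A$. Its linear forms are $H^0(H_1)/\mathcal K_y=\mathcal F_y$.

*Proof of 2 (compute $\bar N$ on the lines).* The scroll $\mathbb P(\mathcal F)$ maps to $A$; on it $E$ pulls back to $\mathcal O(d_1)\otimes\eta$, and pushing forward to $Y$ we get the restriction map $V\otimes\mathcal O_Y\to Sym^{d_1}\mathcal F\otimes\eta$, whose fiber at $y$ is the surjection $V\to H^0(L_y,E)$. Sections vanishing on $L_y$ vanish at $f(y)$. So $M$ is mapped onto $\ker(Sym^{d_1}\mathcal F\otimes\eta\to f^*E)=Q\otimes Sym^{d_1-1}\mathcal F\otimes\eta$, and the kernel at $y$ is the space of sections vanishing on $L_y$. By Lemma 4 these die in $\bar N_y$. So $M\to\bar N$ factors through $Q\otimes Sym^{d_1-1}\mathcal F\otimes\eta$. As $Sym^{d_1-1}\mathcal F\otimes\eta$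 is globally generated, so is its quotient $\bar N\otimes Q^{-1}$, which therefore has degree $\ge0$.

*Proof of 3 (refine the degree).* $\tau\ge0$ because quotients of $\mathcal F$ are globally generated. If $\mathcal F$ is semistable, so is $Sym^{d_1-1}\mathcal F$ (characteristic $0$); its quotients have slope $\ge(d_1-1)\delta/2$, and with $x=\tau=\delta/2$ this is the claim. Otherwise there is $0\to F_1\to\mathcal F\to T\to0$ with line bundles of degrees $x>\tau$. Then $Sym^{d_1-1}\mathcal F$ is filtered with graded pieces $F_1^iT^{d_1-1-i}$, $0\le i\le d_1-1$, of degree $ix+(d_1-1-i)\tau$, increasing in $i$. A quotient of rank $\rho$ has an induced filtration whose graded pieces are quotients of these line bundles: $\rho$ of them are the line bundles themselves, the others are torsion or $0$. So its degree is at least the sum of the $\rho$ smallest degrees. Apply this to $\bar N\otimes Q^{-1}\otimes\eta^{-1}$.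

*Proof of 4 (use that $X$ contains no lines).* $\Phi|_{L_y}$ vanishes at $f(y)\in X$ and is nonzero for every $y$. So $\Phi$ gives a nowhere vanishing section of $Q\otimes Sym^{d_1-1}\mathcal F\otimes\eta$. The maximal slope of this bundle is $\deg Q+(d_1-1)x+|\eta|$, which must be $\ge0$. Finally $x\le\delta$ and $|\eta|\le d_{\max}\sigma$. $\square$

## 7. The case analysis, down to one case

*Purpose: we show that, in every case except one, called (R),*
$$2g-2\ge\tfrac12h_1\qquad\text{or}\qquad2g-2\ge\delta+\sigma\ \text{ with }\ h_1\le d_{\max}(\delta+\sigma).\tag{3}$$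
As $d_{\max}\ge4$, either alternative gives $2g-2\ge h_1/d_{\max}$, contradicting the choice of $(g,h)$. In the second alternative the bound on $h_1$ is always Lemma 6.4. We use (2) with (1) throughout: $2g-2\ge\deg N+(r-1)(h_1+\sigma)$.

Let $N_{\ne1}\subset N$ be the saturation of the image of $\bigoplus_{j\ge2}S_j\otimes M_j$, of rank $p$, and $N''=N/N_{\ne1}$. It is torsion-free and generated by the images of the $\varphi_s$, $s\in S_1$.

**Case $p\ge2$.** Choosing maps one at a time, each increasing the rank, generate $N_{\ne1}$ generically by $c_j$ maps from $M_j$ ($j\ge2$), $\sum c_j\le p$, and $N''$ by at most $r-p$ maps from $M_1$. By Lemma 5,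
$$2g-2\ge(p-1)h_1+\sum_{j\ge2}(r-1-c_j)h_j .$$
If all $c_j\le r-1$, this is $\ge h_1$. If some $c_j=r$, then $p=r$, the other $c$'s vanish, and it is $\ge(r-1)h_1-h_j\ge(r-2)h_1\ge h_1$.

**Case $p=1$.** Some nonzero map $M_{j_0}\to N_{\ne1}$, $j_0\ge2$, gives $\deg N_{\ne1}\ge-h_{j_0}$. $N''$ has rank $r-1\ge2$. If $\varphi_s:M_1\to N''$ has rank $\ge2$ for general $s$, then $N''$ is generically generated by $r-2$ maps and
$$2g-2\ge(r-1)(h_1+\sigma)-(r-2)h_1-h_{j_0}\ge h_1 .$$
If the rank is $1$, Lemma 6.2 for $\bar N=N''$ gives $\deg N''\ge(r-1)(\delta-h_1)$, so $2g-2\ge(r-1)\delta+(r-1)\sigma-h_{j_0}\ge(r-1)\delta+(r-2)\sigma\ge\delta+\sigma$.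

**Case $p=0$.** Then $N''=N$. Let $c\ge1$ be the rank of $\varphi_s:M_1\to N$ for general $s$, and $I_s=\varphi_s(M_1)$.

**Subcase $c\ge3$.** $N$ is generically generated by at most $r-2$ maps, so $2g-2\ge(r-1)(h_1+\sigma)-(r-2)h_1\ge h_1$.

**Subcase $c=2$.** The $I_s$ jointly generate $N$, of rank $\ge3$, so $\operatorname{rk}(I_s+I_{s'})\ge3$ for general $s,s'$. If it is $4$, again $r-2$ maps suffice and $2g-2\ge h_1$. Assume it is $3$. *Claim: either $2g-2\ge\frac12h_1$, or there is a saturated $\ell\subset N$ of rank one such that for $\bar N=N/\ell$, of rank $r-1\ge2$, general $\varphi_s:M_1\to\bar N$ has rank $1$.* The claim lets us divide out one dimension and return to rank-one maps.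

*Proof of the claim for $r\ge4$.* For general $s,s',s''$ let $\Pi,\Pi',\Pi''$ be the values of $I_s,I_{s'},I_{s''}$ at the generic point of $Y$. These planes pairwise meet in a line, and $\Pi''\not\subset\Pi+\Pi'$ because the $I$'s generate $N$ and $\dim(\Pi+\Pi')=3<r$. Then $\Pi''\cap(\Pi+\Pi')$ is $1$-dimensional and contains the lines $\Pi''\cap\Pi$ and $\Pi''\cap\Pi'$. So these coincide, and they equal $\Pi\cap\Pi'$. Thus for fixed general $s,s'$ the saturation $\ell$ of $I_s\cap I_{s'}$ is generically contained in $I_{s''}$ for general $s''$, so $\varphi_{s''}:M_1\to N/\ell$ has rank $1$.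

*Proof of the claim for $r=3$.* For general $s$ let $q_s=N/\operatorname{sat}(I_s)$, a line bundle; $\deg N\ge-h_1+\deg q_s$ by Lemma 5. If $\deg q_s\ge-\frac12h_1$, then $2g-2\ge2(h_1+\sigma)-\frac32h_1\ge\frac12h_1$. So assume $\deg q_s,\deg q_{s'}<-\frac12h_1$ for general $s,s'$. If two nonzero maps $M_1\to q_s$, induced by two elements of $S_1$, had different kernels, then $M_1\to q_s\oplus q_s$ would be generically surjective and $2\deg q_s\ge-h_1$ by Lemma 5, a contradiction. So all nonzero ones have a single kernel $\mathcal K_s$; likewise $\mathcal K_{s'}$. If $\mathcal K_s\ne\mathcal K_{s'}$, then for general $s''$ the map $M_1\to q_s\oplus q_{s'}$ induced by $s''$ is generically surjective and $\deg q_s+\deg q_{s'}\ge-h_1$, again a contradiction. So $\mathcal K_s=\mathcal K_{s'}$. Since $\operatorname{sat}(I_s)\ne\operatorname{sat}(I_{s'})$, the image $\bar N$ of $N\to q_s\oplus q_{s'}$ has rank $2$. Every $\varphi_{s''}:M_1\to\bar N$ kills $\mathcal K_s$, so it has rank $\le1$, and it is nonzero for general $s''$. Put $\ell=\ker(N\to\bar N)$. The claim is proved.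

In the second alternative of the claim, Lemma 6 applies to $\bar N$, since $p=0$: $\deg\bar N\ge(r-1)(\delta-h_1)$. For general $s''$ the image of $I_{s''}$ in $\bar N$ is isomorphic to $Q$, and $\deg I_{s''}\ge-h_1$. So $I_{s''}\cap\ell$ has rank $1$, and $\deg\ell\ge\deg I_{s''}-\deg Q\ge-h_1-(\delta-h_1)=-\delta$. Hence
$$2g-2\ge(r-1)(h_1+\sigma)+(r-1)(\delta-h_1)-\delta=(r-2)\delta+(r-1)\sigma\ge\delta+\sigma .$$

**Subcase $c=1$.** Lemma 6 applies to $\bar N=N$ with $\rho=r$. Put $e=d_1+a_1-(n-3)\ge0$. From (2) and Lemma 6.3,
$$2g-2\ \ge\ r\delta+(e-1)h_1+r|\eta|+\sum_{i=0}^{r-1}\bigl(ix+(d_1-1-i)\tau\bigr)+(r-1)\sigma ,\tag{4}$$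
where $d_1-1-i\ge0$ since $d_1\ge r+1$.

If $e\ge1$, then $2g-2\ge\delta+\sigma$.

If $e=0$ and $d_1\le\frac{n(n-3)}2$, insert $h_1\le\delta+(d_1-1)x+|\eta|$ (Lemma 6.4) and $\delta=x+\tau$ into (4). The coefficient of $x$ is $(r-1)+\frac{r(r-1)}2-(d_1-1)=\frac{(r-1)(r+2)}2-(d_1-1)$, that of $\tau$ is at least $r-1$, and so
$$2g-2\ge\Bigl[\tfrac{(r-1)(r+2)}2-(d_1-1)\Bigr]x+(r-1)\tau+(r-1)|\eta|+(r-1)\sigma .$$
As $\frac{(r-1)(r+2)}2=\frac{n(n-3)}2\ge d_1$, this is $\ge x+\tau+\sigma=\delta+\sigma$.

The only remaining case is

**(R)** $\quad p=0,\qquad c=1,\qquad d_1=n-3+\iota_1>\dfrac{n(n-3)}2.$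

It does occur numerically. For $A=\mathbb P^6$, $d=10$ we have $10>9$; for $A=\mathbb P^5$, $d=8$ we have $8>5$. First-order information is exhausted here: the bound of Lemma 6.4 allows $h_1$ to be too large compared with the degree of the scroll. We shall improve Lemma 6.4 by determining $\Phi|_{L_y}$ exactly, through a second-order argument.

## 8. The homogeneous varieties in case (R)

*Purpose: find all possible $A$, so that we can use explicit stabilizers of a point and a line.* Write $\Gamma=\Gamma_1$, $k=\dim\Gamma\le n$, $\iota=\iota_1\le k+1$.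

If $n\ge7$, then $d_1\le n-3+n+1=2n-2\le\frac{n(n-3)}2$, since $n^2-7n+4\ge0$; so (R) is excluded. If $n=6$, $3+\iota>9$ forces $\iota=7$, so $A=\Gamma=\mathbb P^6$. If $n=5$, $2+\iota>5$, so $\iota\ge4$ and $k\ge3$.

*$n=5$, $k=5$.* Here $A=\Gamma$, $m=1$, $G$ is simple and $P$ maximal. The quotients by maximal parabolics (node $j$) have the following dimensions. For $A_l$: $j(l+1-j)$, which is $5$ only for $\mathbb P^5$. For $B_l,C_l$: $j(4l+1-3j)/2$; for this to be $5$, $j$ divides $10$, and $j=1$ gives $l=3$, while $j=2,5,10$ give $4l=10$, $l=4<j$, $4l=30$, which are impossible. So only $Q^5$ (from $B_3$) and $\mathbb P^5$ (from $C_3$) arise. For $D_l$, $l\ge4$: at least $2l-2\ge6$. For $F_4,E_6,E_7,E_8$: at least $15$. For $G_2$: $Q^5$ and the $5$-dimensional adjoint contact variety, of index $3$. As $\iota\ge4$, $\Gamma=\mathbb P^5$ or $Q^5$.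

*$n=5$, $k=3$ or $4$.* For $k=4$, $\iota\in\{4,5\}$, so $\Gamma=Q^4$ or $\mathbb P^4$; for $k=3$, $\iota=4$ and $\Gamma=\mathbb P^3$. Let $A_1=G_1/P_1$ be the simple factor containing $\Gamma$. If $\Gamma\ne A_1$, the base of the fibration of $A_1$ by copies of $\Gamma$ is $G_1/P_1'$ with $P_1'$ a proper parabolic subgroup and $0<\dim G_1/P_1'\le n-k\le2$. The minimal dimension of such a quotient is $l$ for $A_l$, $2l-1\ge3$ for $B_l,C_l$ ($l\ge2$), and larger for the other types. So $G_1$ is of type $A_1$ or $A_2$, and then $\dim A_1\le3$, contradicting $\dim A_1>k\ge3$. So $\Gamma=A_1$.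

Hence $A=\Gamma\times A'$ with $\Gamma=\mathbb P^k$ ($k\ge3$) or $Q^k$ ($k\ge4$), and by 3.1 the group $G$ has $SL_{k+1}$, resp. $Spin_{k+2}$, as the factor acting on $\Gamma$. Fix $y_0\in A$. We record two consequences.

**(8a)** *The variety $\Lambda_{y_0}$ of type-1 lines through $y_0$ is $\mathbb P^{k-1}$, resp. $Q^{k-2}$, irreducible of dimension $\iota-2$, and the connected group $\operatorname{Stab}_G(y_0)$ acts transitively on it.* The stabilizer is parabolic, hence connected. For $\mathbb P^k$ transitivity is clear. For $Q^k$ the stabilizer of an isotropic line $\langle v\rangle$ maps onto $SO(v^\perp/v)$, which is transitive on the isotropic lines of $v^\perp/v$.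

**(8b)** *For $L_0\in\Lambda_{y_0}$ the identity component $\mathsf H$ of $\operatorname{Stab}_G(y_0,L_0)$ maps onto the stabilizer of $y_0$ in $\operatorname{Aut}(L_0)=PGL_2$.* Write $L_0=\mathbb P(W_2)$, with $\dim W_2=2$. The stabilizer of $W_2$ in $SL_{k+1}$ maps onto $PGL(W_2)$; in $SO_{k+2}$, with $W_2$ isotropic, it has Levi subgroup $GL(W_2)\times SO_{k-2}$ and also maps onto $PGL(W_2)$. So the stabilizer of the flag maps onto a Borel subgroup of $PGL(W_2)$. As this is connected, the identity component maps onto it too.

## 9. Second-order rigidity of the line $L_y$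

*Purpose: in case (R), fix a point $y_0$ and study all curves of the family through $y_0$. We show that the line $L_y$ does not move, to first order, when $\Phi$ moves by sections vanishing on $L_y$.*

### 9.1 The variety $\mathcal S$

The numbers $g,h$ and the index $1$ are fixed, so by Section 7 *every* $u\in\mathcal U$ is in case (R). Let $\mathcal Y^\circ\subset\mathcal Y$ be the set of $(u,y)$ where $f_u$ is immersive at $y$: a $\tilde G$-stable open set, dense in every $Y_u$. At $(u,y)\in\mathcal Y^\circ$ the sheaf $N_{f,X}$ is locally free and equals $N$; put $N_y=N_{f,X}(y)$, of dimension $r$. As $p=0$, the maps $S_j\otimes M_j\to N$ with $j\ge2$ vanish, so $S_1\otimes U_1\to N_y$ is surjective. The map $M_1\to N\otimes S_1^*$ has rank $1$ at the generic point of $Y_u$ (Lemma 6), hence rank $\le1$ at $y$; and it is nonzero at $y$. So it has rank exactly $1$ everywhere on $\mathcal Y^\circ$, and its kernel is a subbundle of $M_1$ of corank $1$ there. By Lemma 4 with $\bar N=N_y$ it defines a line $L(u,y)\subset A$ of type $1$ through $f(u,y)$. So $L$ is a $\tilde G$-equivariant morphism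 on $\mathcal Y^\circ$, and $L(u,y)=L_y$ in the notation of Lemma 6.

Fix $y_0\in A$ and set $\mathcal S=\mathcal Y^\circ\cap f^{-1}(y_0)$. By the equivariance principle $f:\mathcal Y^\circ\to A$ is smooth and surjective. So $\mathcal S$ is smooth, nonempty, of pure dimension $\dim V+1-n=\dim V_{y_0}-r$. Consider the map $\mathcal S\to V_{y_0}$, $(u,y)\mapsto\Phi_u$. A tangent vector of $\mathcal Y$ over $v\in V=T_u\mathcal U$ can be chosen in $\ker df$ iff $\lambda(v)(y)=0$ in $N_{f,A}(y)$, and then uniquely, because $f_u$ is immersive at $y$. Since $N_{f,X}(y)\to N_{f,A}(y)$ is injective with cokernel $E(y_0)$, this happens iff $v(y_0)=0$ and $v$ maps to $0$ in $N_y$. So $\mathcal S\to V_{y_0}$ is an immersion with tangent space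
$$W=\ker(V_{y_0}\to N_y).$$
By Lemma 4, $W\supset\mathcal D:=H^0(E\otimes I_L)$ with $L=L(u,y)$. The quotient $V_{y_0}/\mathcal D=H^0(L,E)_{y_0}$ has dimension $d_1$. So $\mathcal D$ is a subbundle of $T\mathcal S$, and $N_y=V_{y_0}/W$ is a quotient of $H^0(L,E)_{y_0}$; we write $a\mapsto[a]$ for the quotient map.

### 9.2 A symmetric bilinear map

**Claim.** For $L:\mathcal S\to\Lambda_{y_0}$ we have $dL|_{\mathcal D}=0$.

Recall the second fundamental form of an immersion into a vector space with tangent space $W$ at a point: extend $\Theta'\in W$ to a local tangent field, viewed as a vector-valued function, differentiate it in the direction $\Theta\in W$, and reduce modulo $W$. The result is independent of the extension, because a tangent field vanishing at the point has derivative in $W$. It is symmetric, because for coordinate fields it is given by second partial derivatives. For $t\mapsto(t,t^2)$ at $t=0$ it is $2$ times the class of $(0,1)$.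

*Symmetry.* For $\Theta\in\mathcal D$ let $v_\Theta=dL(\Theta)\in T:=H^0(L,N_{L/A}(-y_0))$. Let $II:W\times W\to V_{y_0}/W=N_y$ be the second fundamental form of $\mathcal S\to V_{y_0}$. For $\Theta,\Theta'\in\mathcal D$ extend $\Theta'$ to a local section of the subbundle $\mathcal D\subset T\mathcal S$ and differentiate the identity "$\Theta'$ vanishes on $L$" in the direction $\Theta$: the derivative of $\Theta'$, restricted to $L$, plus $v_\Theta\cdot\Theta'$ is zero. Here $v\cdot\Theta'\in H^0(L,E)_{y_0}$ is the derivative of $\Theta'$ along $v$, via $d\Theta':N_{L/A}\to E|_L$. So $II(\Theta,\Theta')=-[v_\Theta\cdot\Theta']$, and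
$$[v_\Theta\cdot\Theta']=[v_{\Theta'}\cdot\Theta]\quad\text{in }N_y,\qquad\Theta,\Theta'\in\mathcal D.\tag{5}$$

*Products.* Let $u_0\in H^0(L,\mathcal O(1))$ be the section vanishing at $y_0$. For $v\in T$ and $q\in H^0(H_1\otimes I_L)$ we have $v\cdot q\in H^0(\mathcal O_L(1)(-y_0))=\mathbb Cu_0$; write $v\cdot q=\langle v,q\rangle u_0$. For $j\ne1$ and $q\in H^0(H_j\otimes I_L)$ we have $v\cdot q\in H^0(\mathcal O_L(-y_0))=0$. The sections in all $H^0(H_j\otimes I_L)$ cut out $L$ scheme-theoretically in $A$, since they do so in $\prod\mathbb P(V_j)$; so their differentials generate $N^*_{L/A}$. Hence for $0\ne v\in T$ there is $q\in H^0(H_1\otimes I_L)$ with $\langle v,q\rangle\ne0$. For $s\in S_1$ we have $v\cdot(qs)=\langle v,q\rangle u_0s|_L$, and $u_0\cdot S_1|_L=H^0(L,E)_{y_0}$.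

*Contradiction from a nonzero derivative.* Let $R=\{v_\Theta:\Theta\in\mathcal D\}\subset T$ and suppose $R\ne0$. By (5), $b(v_\Theta,v_{\Theta'})=[v_\Theta\cdot\Theta']$ is a well-defined symmetric bilinear map $R\times R\to N_y$: the left side of (5) depends on $\Theta$ only through $v_\Theta$, the right side on $\Theta'$ only through $v_{\Theta'}$. For $0\ne w\in R$ the map $b(w,\cdot)$ is surjective: choosing $q$ with $\langle w,q\rangle\ne0$, the elements $w\cdot(qs)$, $s\in S_1$, fill $H^0(L,E)_{y_0}$, and $qs\in\mathcal D$. On the other hand, for any $q\in H^0(H_1\otimes I_L)$, $s\in S_1$ and $w\in R$,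
$$b(v_{qs},w)=b(w,v_{qs})=\langle w,q\rangle[u_0s],$$
so $b(v_{qs},\cdot)$ has rank $\le1<r=\dim N_y$; hence $v_{qs}=0$. Therefore $\langle w,q\rangle[u_0s]=b(w,v_{qs})=0$ for all $w,q,s$. Choosing $w\ne0$ and $q$ with $\langle w,q\rangle\ne0$ gives $[u_0s]=0$ for all $s$, i.e. $N_y=0$, a contradiction. So $R=0$, which is the claim.

## 10. Maximal contact and the end of case (R)

### 10.1 The zeros of $\Phi$ on $L_y$

*Purpose: show that $\Phi|_{L_y}$ vanishes only at $f(y)$.* The map $L:\mathcal S\to\Lambda_{y_0}$ is equivariant under the connected group $\operatorname{Stab}_G(y_0)$, which is transitive on $\Lambda_{y_0}$ by (8a); so it is smooth and surjective. For $L_0\in\Lambda_{y_0}$ the fiber $\mathcal S_{L_0}$ is smooth of pure dimension $\dim V_{y_0}-r-(\iota-2)$. By 9.2 its tangent spaces $\ker dL$ contain $\mathcal D=H^0(E\otimes I_{L_0})$. The restriction map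
$$\mathcal S_{L_0}\to H^0(L_0,E)_{y_0},\qquad(u,y)\mapsto\Phi_u|_{L_0}$$
has differential $v\mapsto v|_{L_0}$ on $\ker dL\subset V_{y_0}$, with kernel exactly $\mathcal D$. So it has constant rank
$$\dim V_{y_0}-r-(\iota-2)-(\dim V_{y_0}-d_1)=d_1-r-\iota+2=(n-3+\iota)-(n-2)-\iota+2=1 .$$
Its image is constructible, of pure dimension one, and stable under scaling (the factor $\mathbb C^*$ of $\tilde G$) and under $\operatorname{Stab}_G(y_0,L_0)$. Thus its closure is a finite union of lines through $0$, each preserved by the connected group $\mathsf H$ of (8b). Since $X_{\Phi_u}$ contains no line, $\Phi_u|_{L_0}\ne0$. By (8b) its zero divisor on $L_0$, of degree $d_1$, is invariant under the whole stabilizer of $y_0$ in $PGL_2$, which is transitive on $L_0\setminus\{y_0\}$. As the divisor has finite support, it equals $d_1\cdot y_0$. Since $y_0$ and $L_0$ were arbitrary, this holds at all points of $\mathcal Y^\circ$.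

A dimension count alone does not rule this out. The pairs $(y,L)$ with $y\in L\in\Lambda_1$ form a family of dimension $\ell_1+1=d_1+1$, and vanishing to order $d_1$ at $y$ is $d_1$ conditions on $\Phi|_L$. So the triples $(\Phi,y,L)$ have dimension $\dim V+1$, which leaves room for a curve on $X$. We must bound the genus of such a curve, and now we can.

### 10.2 The final inequality

Fix $u$. For general $y\in Y$, $\Phi|_{L_y}$ vanishes at $f(y)$ to order $d_1$. The sections in $Sym^{d_1}\mathcal F_y\otimes\eta_y=H^0(L_y,E)$ vanishing to order $d_1$ at $f(y)$ form $Q_y^{d_1}\otimes\eta_y$. So $\Phi$ gives a nonzero section of the line bundle $Q^{d_1}\otimes\eta\subset Sym^{d_1}\mathcal F\otimes\eta$. Hence $d_1(h_1-\delta)\le|\eta|$, and so $h_1\le\delta+|\eta|$. With (4), $e=0$ and the sum there being $\ge0$,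
$$2g-2\ge r\delta-h_1+r|\eta|+(r-1)\sigma\ge(r-1)(\delta+|\eta|+\sigma)\ge\delta+|\eta|+\sigma\ge h_1 .$$
This contradicts $2g-2<h_1/d_{\max}$. So $\mathcal C$ does not dominate $V$. Theorem B is proved, and with 3.2 so is Theorem A. $\blacksquare$

## 11. Sharpness of the bound in the basis $\omega$

The bound came from a dimension count for lines. The next statement, not needed for Theorems A and B, says that below it lines are unavoidable.

**Proposition 7.** Let $n\ge3$, $H_i=\omega_i$, all $d_j\ge1$, and suppose $d:=d_i\le n-a_i-4=\ell_i-1$ for some $i$. Then every $X\in|\sum d_jH_j|$ contains a line of type $i$, so is not algebraically hyperbolic.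

*Proof.* **Step 1: reduce to a Chern number.** Let $\Lambda$ be a component of $\Lambda_i$, $\dim\Lambda=\ell:=\ell_i=n-3+\iota_i\ge2$. Let $\mathcal U^*$ be the globally generated rank-$2$ bundle on $\Lambda$ with fibers $H^0(L,H_i)$, and $c_1,c_2$ its Chern classes. In this section $\eta$ denotes the pull-back to $\Lambda$ of $\sum_{j\ne i}d_jH_j$ from $A^{(i)}$, and $\theta=c_1+\eta$. A line is determined by its image in $\mathbb P(V_i)$ and its image point in $A^{(i)}$. So $\Lambda$ maps injectively, hence finitely, to a Grassmannian times $A^{(i)}$, and $\theta$ is ample. A section $\Phi\in V$ induces a section of $\mathcal G=Sym^d\mathcal U^*\otimes\eta$, of rank $d+1\le\ell$, whose zeros are the lines of $\Lambda$ in $X$. If there were none, $c_{d+1}(\mathcal G)$ would vanish. So it suffices that $c_{d+1}(\mathcal G)\,\theta^{\ell-d-1}>0$.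

**Step 2: bound it below by simpler numbers.** Let $x_1,x_2$ be the Chern roots of $\mathcal U^*$. Pairing the factors $a$ and $d-a$ in $\prod_{a=0}^d(ax_1+(d-a)x_2+\eta)$, we see that $c_{d+1}(\mathcal G)$ is the product over $0\le a<d/2$ of
$$a(d-a)c_1^2+(d-2a)^2c_2+d\,\eta c_1+\eta^2,$$
times $\frac d2c_1+\eta$ if $d$ is even. All monomials of degree $\ell$ in $c_1,c_2,\eta$ are nonnegative: by global generation $c_2$ can be represented repeatedly by zero loci of general sections, and $c_1,\eta$ are nef. Each pair with $a\ge1$ (so $d\ge3$) is $\theta^2=c_1^2+2\eta c_1+\eta^2$ plus a nonnegative combination of $c_1^2,c_2,\eta c_1$. The middle factor is $\theta+(\frac d2-1)c_1$. The pair $a=0$ is $d^2c_2+d\eta c_1+\eta^2$. Hence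
$$c_{d+1}(\mathcal G)\,\theta^{\ell-d-1}\ge(c_2+\eta^2)\,\theta^{\ell-2},$$
both terms on the right are nonnegative, and we show that one of them is positive.

**Step 3: the case $\iota_i\ge3$.** Let $L\in\Lambda$; then $N_{L/A}$ has a summand $\mathcal O(1)$. As in 9.2, differentials of sections in $H^0(H_j\otimes I_L)$, all $j$, generate $N^*_{L/A}$; those with $j\ne i$ are maps $N_{L/A}\to\mathcal O_L$ and vanish on $\mathcal O(1)$. So some $q\in H^0(H_i\otimes I_L)$ is nonzero on the summand, hence maps $\mathcal O(1)\subset N_{L/A}$ isomorphically onto $\mathcal O_L(1)$, and $H^0(N_{L/A})\to H^0(L,\mathcal O(1))$ is onto. The tangent space of $\{(q,L):q|_L=0\}$ at $(q,L)$ consists of the $(q',v)$ with $q'|_L+v\cdot q=0$. So the projection to $H^0(H_i)$ is smooth at $(q,L)$, hence dominant. Thus the zero locus of the section of $\mathcal U^*$ given by a general $q$ is nonempty, of pure codimension $2$, and $c_2\theta^{\ell-2}>0$.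

**Step 4: the case $\iota_i=2$.** The universal line $I\to\Lambda$ has dimension $\ell+1=n$, and $I\to A$ is proper and smooth by equivariance, hence étale. As $A$ is simply connected and $I$ is irreducible, $I\cong A$. So $A\to\Lambda$ is a $\mathbb P^1$-bundle by type-$i$ lines, and $A\to A^{(i)}$ factors through $\Lambda$. If a fiber of $\Lambda\to A^{(i)}$ had positive dimension, the pull-back to $\Gamma_i$ of an ample class on $\Lambda$ would be nontrivial, nef and not ample; but $\Gamma_i$ has Picard number $1$. So $\Lambda\to A^{(i)}$ is finite and $\eta$ is ample on $\Lambda$ (in particular $m\ge2$). Hence $\eta^2\theta^{\ell-2}>0$.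

Finally, a line has $2g-2=-2$, so $X$ is not algebraically hyperbolic. $\square$

Combining Theorem B and Proposition 7: for $n\ge5$, $H_i=\omega_i$ and $d_i\ge1$, the very general $X$ is algebraically hyperbolic if and only if $d_i\ge n-a_i-3$ for all $i$, and if and only if it contains no line of any type. For an arbitrary basis as in Section 2, the inequality of Theorem A is sufficient, and the exact condition is that $D+K_A-(n-3)\sum_k\omega_k$ is nef.
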